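\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Symmetric ideals far from radical ones:\\
components of invariant Hilbert schemes\\ disjoint from the smoothable component}


\begin{abstract}
Let $\mathcal H_\rho$ be the invariant Hilbert scheme of ideals $I\subset P=\mathbb C[x_1,\dots,x_n]$ that are stable under the symmetric group $S_n$ and satisfy $P/I\cong\rho$. If $\rho$ is a direct sum of permutation modules, the closure of the locus of radical ideals is an irreducible component, the smoothable component. We show that for every $n\ge 7$ there are infinitely many such $\rho$ for which $\mathcal H_\rho$ has an irreducible component disjoint from the smoothable one. For $n=2$ this never happens. The cases $3\le n\le6$ are left undecided. The obstruction is a semicontinuous function that counts the copies of one Specht module visible on a union of linear subspaces.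
\end{abstract}

\section{The question and the answer}

Let $n\ge2$, and let $S_n$ permute the variables of $P=\mathbb C[x_1,\dots,x_n]$. An ideal $I\subset P$ is \emph{symmetric} if $\sigma(I)=I$ for all $\sigma\in S_n$. For a finite-dimensional $S_n$-module $\rho$, the invariant Hilbert scheme
$\mathcal H_\rho=\mathrm{Hilb}^{S_n}_\rho(\mathbb C^n)$ parametrizes the symmetric ideals $I$ with $P/I\cong\rho$ as $S_n$-modules. It is a closed subscheme of the Hilbert scheme of points $\mathrm{Hilb}_{\dim\rho}(\mathbb C^n)$.

The simplest points of $\mathcal H_\rho$ are the radical ideals, that is, the vanishing ideals of finite $S_n$-stable sets. Such a set is a union of orbits. For a partition $\kappa\vdash n$, a point has \emph{type} $\kappa$ if its distinct coordinates occur with multiplicities $\kappa_1,\kappa_2,\dots$; the functions on its orbit form the permutation module $M^\kappa$, induced from the trivial module of the Young subgroup $S_\kappa$. Hence $\mathcal H_\rho$ contains a radical ideal if and only if $\rho$ is a direct sum of modules $M^\kappa$. It is known that, for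 such $\rho$, the closure of the locus of radical ideals is an irreducible component of $\mathcal H_\rho$. It is called the \emph{smoothable component}, and we denote it by $\mathcal S_\rho$.

Without group action, every irreducible component of $\mathrm{Hilb}_d(\mathbb C^n)$ meets the smoothable component: each component contains a monomial ideal, and distraction deforms a monomial ideal to the ideal of a set of reduced points. The question, posed in \cite{DK}, is whether the same holds equivariantly: \emph{if $\rho$ is a direct sum of permutation modules, does every irreducible component of $\mathcal H_\rho$ meet $\mathcal S_\rho$?}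

For $n=2$ one expects a positive answer. The coordinates $x_1+x_2$ and $x_1-x_2$ diagonalize the group, so the torus that scales them acts on $\mathcal H_\rho$, and the argument with monomial ideals can be adapted. For $n\ge3$ no torus of rank $n$ in $GL_n(\mathbb C)$ commutes with $S_n$, and this argument breaks down. The answer is in fact negative.

\begin{theorem}\label{thm:A}
Let $n\ge7$, let $\lambda=(n-1-k,k,1)$ with $3\le k\le\frac{n-1}2$, and let
\[
\rho=M^\lambda\oplus c\,M^{(n-2,2)}\oplus b\,M^{(n-1,1)}\oplus a\,M^{(n)},\qquad c\ge3,\quad a,b\ge0 .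
\]
Then $\mathcal H_\rho$ has an irreducible component disjoint from $\mathcal S_\rho$.
\end{theorem}

The smallest case of the theorem is $n=7$, $\rho=M^{(3,3,1)}\oplus3M^{(5,2)}$, of dimension $140+3\cdot21=203$.

\begin{theorem}\label{thm:C}
Let $n=2$ and $\mathcal H_\rho\neq\emptyset$. Then every irreducible component of $\mathcal H_\rho$ meets $\mathcal S_\rho$.
\end{theorem}

Part of the assertion of Theorem~\ref{thm:C} is that $\mathcal S_\rho$ is defined, that is, that $\rho$ is a direct sum of permutation modules. The cases $3\le n\le6$ are not decided here.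

Theorem~\ref{thm:A} follows from a criterion valid for all $n$. For $\nu\vdash n$ let $S^\nu$ be the irreducible (Specht) module and let $K_{\nu\kappa}$ be the multiplicity of $S^\nu$ in $M^\kappa$. Let $X_\mu\subset\mathbb C^n$ be the closed set of points $x$ for which $\{1,\dots,n\}$ splits into blocks of sizes $\mu_1,\mu_2,\dots$ with $x$ constant on each block. Write $I(Z)$ for the vanishing ideal of $Z\subset\mathbb C^n$, and put
\[
\beta_\mu:=\max_{\mathfrak m}\ \operatorname{mult}_{S^\mu}P/\bigl(I(X_\mu)+\mathfrak mP\bigr),
\]
where $\mathfrak m$ runs over the maximal ideals of $P^{S_n}$. The maximum exists, because $P/\mathfrak mP$ has dimension $n!$.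

\begin{theorem}\label{thm:B}
Let $J\subset P$ be a symmetric ideal of finite colength, supported at $0$, with $\dim(P/J)^{S_n}=1$. Let $\kappa^1,\dots,\kappa^m,\mu\vdash n$. Suppose that $\rho:=P/J\oplus\bigoplus_iM^{\kappa^i}$ is a direct sum of permutation modules that contains $M^\mu$ exactly $c$ times, and that
\begin{equation}\label{eq:criterion}
c>\beta_\mu+\sum_{i=1}^mK_{\mu\kappa^i}.
\end{equation}
Let $\Gamma\subset\mathbb C^n\setminus\{0\}$ be a union of $m$ distinct orbits of types $\kappa^1,\dots,\kappa^m$. Then every irreducible component of $\mathcal H_\rho$ through the point $J\cap I(\Gamma)$ is disjoint from $\mathcal S_\rho$.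
\end{theorem}

\paragraph{The idea.} For a radical ideal $I$, the number of orbits in $V(I)$ is $\dim(P/I)^{S_n}$. So if an ideal $J$ supported at $0$ with $\dim(P/J)^{S_n}=1$ is a limit of radical ideals with isomorphic quotient modules, these are ideals of single orbits. Hence if $P/J$ is not one of the modules $M^\kappa$, then $J\cap I(\Gamma)$ is not in $\mathcal S_\rho$. This local obstruction does not suffice (Example~\ref{ex:three}): along a component through $J\cap I(\Gamma)$, the points of $\Gamma$ may collide with the support of $J$, and the component may then meet $\mathcal S_\rho$.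

We need a quantity that survives collisions. We use the multiplicity of $S^\mu$ in $P/(I+I(X_\mu))$. For a radical ideal in $\mathcal H_\rho$ it is at least $c$, because there are $c$ orbits of type $\mu$ and they lie on $X_\mu$; by semicontinuity it is at least $c$ on all of $\mathcal S_\rho$. A quotient ring of $P$ with a single invariant contributes at most $\beta_\mu$, and this number can be small. For $\mu=(n-2,2)$ it is at most $2$, and Theorem~\ref{thm:A} comes from an ideal $J$ for which $P/J$ has a single invariant and contains, besides $M^\lambda$, three additional copies of $S^{(n-2,2)}$.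

\paragraph{Conventions.} Recall that $K_{\nu\kappa}$ is the number of semistandard tableaux of shape $\nu$ and content $\kappa$, that $K_{\nu\nu}=1$, and that $K_{\nu\kappa}=0$ unless $\nu$ dominates $\kappa$. So the $M^\kappa$ are linearly independent in the representation ring, and the number of summands $M^\mu$ of a sum of permutation modules is well defined. By Frobenius reciprocity, $K_{\nu\kappa}$ is also the dimension of the $S_\kappa$-invariants in $S^\nu$, or in its dual, as the $S^\nu$ are self-dual. We write $\mathbf 1=S^{(n)}$. Taking isotypic parts is exact; in particular $(P/I)^{S_n}=P^{S_n}/(I\cap P^{S_n})$ for every symmetric ideal $I$. Except in Section~\ref{sec:two}, we put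
\[
u=\tfrac1n\sum_ix_i,\qquad y_i=x_i-u,\qquad Q=\mathbb C[y_1,\dots,y_n]\ \bigl(\text{where }\textstyle\sum y_i=0\bigr),\qquad P=\mathbb C[u]\otimes Q .
\]

\section{Splitting, limits, and a local obstruction that is not enough}

We need two tools. The first says that near $J\cap I(\Gamma)$ the part of the scheme near $0$ splits off.

\begin{lemma}\label{lem:split}
Let $J$ be a symmetric ideal of finite colength supported at $0$, let $\Gamma\not\ni0$ be a finite $S_n$-stable set, and let $I_1=J\cap I(\Gamma)$ and $\rho=P/I_1$. Each $I$ in some Euclidean neighborhood of $I_1$ in $\mathcal H_\rho$ admits an $S_n$-equivariant decomposition of rings $P/I\cong P/J'\times P/J''$ with symmetric ideals $J',J''\supseteq I$ and $P/J'\cong P/J$ as $S_n$-modules.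
\end{lemma}

\begin{proof}
Invariant polynomials separate finitely many orbits, so there is $f\in P^{S_n}$ with $f(0)=0$ and $f|_\Gamma=1$. Multiplication by $f$ is an $S_n$-endomorphism of $P/I$ that varies continuously with $I$. On $P/I_1\cong P/J\times P/I(\Gamma)$ it is nilpotent on the first factor and the identity on the second. So for $I$ near $I_1$ it has no eigenvalue of absolute value $\frac12$, and the spectral projector
\[
e_I=\frac1{2\pi i}\oint_{|\zeta|=1/2}(\zeta-f)^{-1}\,d\zeta
\]
onto the eigenvalues with $|\zeta|<\frac12$ is continuous in $I$ and commutes with $S_n$. It is a polynomial in multiplication by $f$, hence multiplication by an $S_n$-invariant idempotent of $P/I$. Its image is thus a ring factor $P/J'$ with $J'\supseteq I$ symmetric, and the complementary idempotent gives $J''$. The character of the image is continuous in $I$ and takes values in a discrete set, so it is constant near $I_1$, where it is the character of $P/J$.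
\end{proof}

The second tool computes limits of ideals.

\begin{lemma}\label{lem:limit}
Let $g_1,\dots,g_r\in P[t]$, and for $t_0\in\mathbb C$ let $K_{t_0}\subset P$ be the ideal generated by the $g_i(\cdot,t_0)$. Suppose that $N=P[t]/(g_1,\dots,g_r)$ is generated by $d$ elements as a $\mathbb C[t]$-module and that $\dim P/K_{t_0}\ge d$ for infinitely many $t_0$. Then $N$ is free of rank $d$. So $\dim P/K_{t_0}=d$ for all $t_0$, and $t_0\mapsto K_{t_0}$ is a morphism from the affine line to $\mathrm{Hilb}_d(\mathbb C^n)$. If all $K_{t_0}$ are symmetric, the $S_n$-modules $P/K_{t_0}$ are all isomorphic.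
\end{lemma}

\begin{proof}
The fiber of $N$ at $t_0$ is $P/K_{t_0}$, spanned by the $d$ given elements; for infinitely many $t_0$ these form a basis. The coefficients of a $\mathbb C[t]$-linear relation between the generators vanish at all these $t_0$, hence identically. So $N$ is free. Suppose that all $K_{t_0}$ are symmetric. For $\sigma\in S_n$ the class of $\sigma(g_i)$ in $N$ is zero in every fiber, hence zero because $N$ is free. So $S_n$ acts on $N$. The trace of each $\sigma$ is a polynomial in $t$ with values in a discrete set, hence constant.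
\end{proof}

\begin{example}[Leaving the smoothable component is not enough]\label{ex:three}
Let $n=3$ and $\mathsf s=S^{(2,1)}$, so that $M^{(2,1)}=\mathbf 1\oplus\mathsf s$, and let $\rho=2M^{(2,1)}$, of dimension $6$. Put
\[
q=y_1^2+y_2^2+y_3^2,\quad q_3=y_1y_2y_3,\quad \Delta=\prod_{i<j}(x_i-x_j),\quad z_i=y_i^2-\tfrac13q .
\]
Then $Q_2$ is spanned by $q$ and the $z_i$ (with $z_1+z_2+z_3=0$). The space $Q_3$, of dimension $4$, is spanned by the $qy_i$, $q_3$ and $\Delta$, since these span copies of $\mathsf s$, $\mathbf 1$ and the sign module. Let $J=(u,q,q_3,\Delta)$. Then $P/J$ has basis $1,y_1,y_2,z_1,z_2$, so $P/J\cong\mathbf 1\oplus2\mathsf s$. For $p\ne0$ put $I_p=J\cap I(\{(p,p,p)\})$. Its quotient is $P/J\oplus\mathbf 1\cong\rho$, so $I_p\in\mathcal H_\rho$.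

\emph{$I_1\notin\mathcal S_\rho$.} Otherwise there would be radical ideals $I\in\mathcal H_\rho$ arbitrarily close to $I_1$. For such $I$, the factor $P/J'\cong\mathbf 1\oplus2\mathsf s$ of Lemma~\ref{lem:split} is the ring of functions on an $S_3$-stable set of $5$ points, and this set is a single orbit because the invariants are one-dimensional. But $5$ does not divide $6$.

\emph{Some component through $I_1$ different from $\mathcal S_\rho$ meets $\mathcal S_\rho$.} Put $I_0=(uy_i,\,u^2,\,q,\,q_3,\,\Delta)$. For $p\neq0$ the ideal $(uy_i,\,u^2-pu,\,q,\,q_3,\,\Delta)$ is contained in $I_p$, which has colength $6$. We apply Lemma~\ref{lem:limit} with parameter $p$ and $d=6$. Modulo the generators, the $\mathbb C[p]$-span of $1,u,y_1,y_2,z_1,z_2$ is stable under multiplication by $u$ and the $y_i$: $uy_i=uz_i=0$, $u^2=pu$, $y_iy_j$ is a combination of the $z_k$, and $Q_3$ maps to $0$. Since this span contains $1$, it is the whole quotient. By the lemma the ideals equal $I_p$ for $p\ne0$, and $I_p\to I_0$ as $p\to0$. The curve $\{I_p:p\in\mathbb C\}$ lies in some irreducible component,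 which is not $\mathcal S_\rho$, as it contains $I_1$.

It remains to see that $I_0\in\mathcal S_\rho$. For $\delta\ne0$ take the two orbits of the points with
\[
y=W\cdot(2,-1,-1),\quad u=\delta W,\qquad W\in\{\delta^2,2\delta^2\}.
\]
At such a point $q=6W^2$, $q_3=2W^3$, $\Delta=0$ and $z=W^2\cdot(2,-1,-1)$. As $W^2=3\delta^2W-2\delta^4$ and $W^3=7\delta^4W-6\delta^6$, the six points of the two orbits are zeros of
\[
uy_i-\delta z_i,\quad u^2-3\delta^3u+2\delta^6,\quad q-18\delta u+12\delta^4,\quad q_3-14\delta^3u+12\delta^6,\quad\Delta .
\]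
Modulo these polynomials the $\mathbb C[\delta]$-span of $1,u,y_1,y_2,z_1,z_2$ is again stable under multiplication: $y_iy_j$ is a combination of $q$ and the $z_k$; $y_iz_j\in Q_3$ is a combination of $qy_k=18\delta^2z_k-12\delta^4y_k$, $q_3$ and $\Delta$; and $uz_i=\delta y_iz_i-\frac13uq$, where $uq$ is a combination of $u^2$ and $u$. By Lemma~\ref{lem:limit}, for $\delta\ne0$ these polynomials generate the radical ideal of the six points, and this ideal tends to $I_0$ as $\delta\to0$.
\end{example}

The example also shows what to look for. The set $X_{(2,1)}$ consists of the points $u\cdot(1,1,1)+W\cdot(2,-1,-1)$ and their permutations. At these points, the two copies $y_i$ and $z_i$ of $\mathsf s$ become $W$ and $W^2$ times the vector $(2,-1,-1)$. The square $W^2=\frac16q$ is invariant, so a further copy of $\mathsf s$, say $W^3\cdot(2,-1,-1)$, is an invariant multiple of one of the first two. If only one invariant is available, at most two copies of $\mathsf s$ are visible on $X_{(2,1)}$, whereas three orbits of type $(2,1)$ carry three. So we look for a $J$ with a single invariant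 and with at least three copies of the relevant module beyond those in a permutation module.

\section{The obstruction: proof of Theorem \ref{thm:B}}

Let $\rho_0=P/J$, $\mathfrak a=I(X_\mu)$ and $I_1=J\cap I(\Gamma)$. By the Chinese remainder theorem $P/I_1\cong\rho$. Let $Y$ be an irreducible component of $\mathcal H_\rho$ through $I_1$. Write $\mathcal A$ for the universal bundle on $\mathcal H_\rho$, with fiber $P/I$ at $I$.

\medskip
\noindent\textbf{Step 1. Every $I\in Y$ is contained in a symmetric ideal $J'$ with $P/J'\cong\rho_0$.}
Near $I_1$ this is Lemma~\ref{lem:split}; the point is to extend it to all of $Y$, where the factors may have collided. Let $E\subset\mathcal H_\rho$ be the set of all $I$ for which such a $J'$ exists. In the Grassmann bundle of subspaces $U\subset P/I$ of codimension $\dim\rho_0$, which is projective over $\mathcal H_\rho$, the condition that $U$ be stable under $S_n$ and under multiplication by $x_1,\dots,x_n$ is closed. Such $U$ are the subspaces $J'/I$ with $J'\supseteq I$ a symmetric ideal. On this closed set the character of $(P/I)/U$ is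 locally constant, so the condition $(P/I)/U\cong\rho_0$ is open and closed in it. Hence $E$, the image of a closed set under a proper map, is closed. By Lemma~\ref{lem:split}, $E\cap Y$ contains a nonempty Euclidean open subset of $Y$. Such a subset is Zariski dense in the irreducible $Y$, so $Y\subset E$.

\medskip
\noindent\textbf{Step 2. If $I\in Y$, then $\operatorname{mult}_{S^\mu}P/(I+\mathfrak a)\le\beta_\mu+\sum_iK_{\mu\kappa^i}<c$.}
Take $J'\supseteq I$ as in Step 1. Here the hypothesis of a single invariant enters: $P^{S_n}/(J'\cap P^{S_n})=(P/J')^{S_n}$ is one-dimensional, so $\mathfrak m=J'\cap P^{S_n}$ is a maximal ideal and $P/(J'+\mathfrak a)$ is a quotient of $P/(\mathfrak a+\mathfrak mP)$. It contains $S^\mu$ at most $\beta_\mu$ times. By semisimplicity $J'/I\cong\bigoplus_iM^{\kappa^i}$. The exact sequence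
\[
J'/I\longrightarrow P/(I+\mathfrak a)\longrightarrow P/(J'+\mathfrak a)\longrightarrow0
\]
gives the first inequality, and \eqref{eq:criterion} is the second.

\medskip
\noindent\textbf{Step 3. If $I\in\mathcal S_\rho$, then $\operatorname{mult}_{S^\mu}P/(I+\mathfrak a)\ge c$.}
Let first $I\in\mathcal H_\rho$ be radical. By the linear independence of the $M^\kappa$, exactly $c$ orbits in $V(I)$ have type $\mu$. Both $I$ and $\mathfrak a$ vanish on them, so $P/(I+\mathfrak a)$ surjects onto $c\,M^\mu$, which contains $S^\mu$ exactly $c$ times. The function $I\mapsto\operatorname{mult}_{S^\mu}P/(I+\mathfrak a)$ is the fiber dimension of the coherent sheaf $\mathrm{Hom}_{S_n}(S^\mu,\mathcal A/\mathfrak a\mathcal A)$, hence upper semicontinuous. So the inequality holds on the closure $\mathcal S_\rho$.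

\medskip
Steps 2 and 3 give $Y\cap\mathcal S_\rho=\emptyset$. \qed

\section{How often $S^{(n-2,2)}$ is visible on $X_{(n-2,2)}$}

To compute with $S^{(n-p,p)}$ we evaluate equivariant maps on one generator. Let $p\ge1$ and $2p\le n$, and let $M^{(n-p,p)}$ have the basis $e_C$, $C\subset\{1,\dots,n\}$, $|C|=p$. For disjoint pairs $(a_1,b_1),\dots,(a_p,b_p)$ of indices, the polytabloid
\[
v=\sum_{c_i\in\{a_i,b_i\}}(-1)^{\#\{i\,:\,c_i=b_i\}}\,e_{\{c_1,\dots,c_p\}}
\]
generates the submodule $S^{(n-p,p)}\subset M^{(n-p,p)}$.

\begin{lemma}\label{lem:pairs}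
Let $S_n$ act by algebra automorphisms on a commutative $\mathbb C$-algebra, and let $\eta_1,\dots,\eta_n$ be elements with $\sigma(\eta_i)=\eta_{\sigma(i)}$ for all $\sigma\in S_n$. The equivariant linear maps on $M^{(n-p,p)}$ given by
\[
\theta(e_C)=\prod_{i\in C}\eta_i,\qquad \theta'(e_C)=\prod_{i\in C}\eta_i\cdot\sum_{i\in C}\eta_i
\]
satisfy $\theta(v)=\prod_{i=1}^p(\eta_{a_i}-\eta_{b_i})$ and $\theta'(v)=\theta(v)\cdot\sum_{i=1}^p(\eta_{a_i}+\eta_{b_i})$.
\end{lemma}

\begin{proof}
The first formula is the expansion of the product. In $\theta'(v)$, the summand $\eta_{c_i}$ of the last factor replaces $\eta_{a_i}-\eta_{b_i}$ by $\eta_{a_i}^2-\eta_{b_i}^2=(\eta_{a_i}-\eta_{b_i})(\eta_{a_i}+\eta_{b_i})$. Sum over $i$.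
\end{proof}

\begin{proposition}\label{prop:beta}
If $n\ge5$, then $\beta_{(n-2,2)}\le2$.
\end{proposition}

\begin{proof}
Let $\mu=(n-2,2)$, $A=P/I(X_\mu)$ and $\mathcal M=\mathrm{Hom}_{S_n}(S^\mu,A)$, a module over $P^{S_n}$. For a maximal ideal $\mathfrak m\subset P^{S_n}$, on which $S_n$ acts trivially, exactness of isotypic parts gives
\[
\mathrm{Hom}_{S_n}\bigl(S^\mu,P/(I(X_\mu)+\mathfrak mP)\bigr)=\mathrm{Hom}_{S_n}(S^\mu,A/\mathfrak mA)=\mathcal M/\mathfrak m\mathcal M .
\]
The dimension of this space is the multiplicity to be bounded. So it suffices to generate $\mathcal M$ over $P^{S_n}$ by two elements. We do this by restricting to one of the planes that make up $X_\mu$.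

Let $L=\{x_1=x_2,\ x_3=\dots=x_n\}$, with coordinates $u$ and $w=x_1-x_3$. On $L$ we have
\[
y_1=y_2=\bigl(1-\tfrac2n\bigr)w,\qquad y_3=\dots=y_n=-\tfrac2nw .
\]
Then $X_\mu=S_n\cdot L$, and $S_2\times S_{n-2}$ fixes $L$ pointwise. For $\varphi\in\mathcal M$ and $x\in L$, the functional $s\mapsto\varphi(s)(x)$ on $S^\mu$ is therefore $(S_2\times S_{n-2})$-invariant. Since $K_{\mu\mu}=1$, such functionals form a line $\mathbb C\xi$. So
\[
\varphi(s)|_L=F_\varphi\,\xi(s)\qquad\text{with }F_\varphi\in\mathbb C[u,w].
\]
The map $\varphi\mapsto F_\varphi$ is $P^{S_n}$-linear, where $P^{S_n}$ acts on $\mathbb C[u,w]$ through restriction to $L$. It is injective: if all $\varphi(s)$ vanish on $L$, they vanish on $S_nL=X_\mu$ by equivariance. We claim that its image is $w^2\mathbb C[u,w]$.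

\emph{The image lies in $w^2\mathbb C[u,w]$.} By exactness, every $\varphi$ lifts to $\mathrm{Hom}_{S_n}(S^\mu,P)=\bigoplus_d\mathbb C[u]\otimes\mathrm{Hom}_{S_n}(S^\mu,Q_d)$. Since $Q_0=\mathbf 1$ and $Q_1=S^{(n-1,1)}$, only $d\ge2$ contributes, and elements of $Q_d$ restrict on $L$ to multiples of $w^d$.

\emph{The image contains $w^2\mathbb C[u,w]$.} Apply Lemma~\ref{lem:pairs} with $p=2$, $\eta_i=y_i$ and the pairs $(1,3),(2,4)$. On $L$,
\begin{align*}
\theta(v)&=(y_1-y_3)(y_2-y_4)=w^2,\\
\theta'(v)&=w^2(y_1+y_2+y_3+y_4)=\bigl(2-\tfrac8n\bigr)w^3 .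
\end{align*}
Hence $\xi(v)\ne0$ and, as $n\ne4$, both $w^2$ and $w^3$ lie in the image. The invariants $u$ and $\sum y_i^2$ restrict on $L$ to $u$ and
\[
\Bigl(2\bigl(1-\tfrac2n\bigr)^2+(n-2)\tfrac4{n^2}\Bigr)w^2=\tfrac{2(n-2)}nw^2 .
\]
So the image contains $\mathbb C[u,w^2]w^2+\mathbb C[u,w^2]w^3=w^2\mathbb C[u,w]$.

This also shows that the two homomorphisms $S^\mu\to A$ given by $\theta$ and $\theta'$ generate $\mathcal M$ over $P^{S_n}$.
\end{proof}

\section{The ideal of an orbit of type $(n-1-k,k,1)$}\label{sec:orbit}

By Proposition~\ref{prop:beta}, Theorem~\ref{thm:B} with $\mu=(n-2,2)$ needs an ideal $J$ with a single invariant that carries three copies of $S^{(n-2,2)}$ beyond those of a permutation module. We obtain it by shrinking the homogeneous ideal $I$ attached to one orbit: making $I$ smaller adds modules to $P/I$. To control what is added, we must know $I$ in low degrees.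

From now on, up to the end of Section~\ref{sec:three}, $n\ge7$ and $\lambda=(n-1-k,k,1)$ with $3\le k\le\frac{n-1}2$, so $n-1-k\ge k\ge3$. Write
\begin{gather*}
\mathsf s=S^{(n-1,1)},\quad\mathsf r=S^{(n-2,2)},\quad\mathsf h=S^{(n-2,1,1)},\\
\mathsf e=S^{(n-3,3)},\quad\mathsf f=S^{(n-3,2,1)},\quad\mathsf g=S^{(n-4,4)}\ (n\ge8);
\end{gather*}
for $n=7$, terms with $\mathsf g$ are to be omitted.

\subsection{The coinvariant algebra in low degrees}

Let $R=P/(P_+^{S_n})$. By Chevalley's theorem $P\cong R\otimes P^{S_n}$ as graded $S_n$-modules. By a theorem of Lusztig and Stanley, the multiplicity of $S^\nu$ in $R_j$ is the coefficient of $q^j$ in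
\[
q^{n(\nu)}\,\frac{\prod_{i=1}^n(1-q^i)}{\prod_h(1-q^h)},\qquad n(\nu)=\sum_i(i-1)\nu_i,
\]
where $h$ runs over the hook lengths of $\nu$. In particular $S^\nu$ first occurs in $R$ in degree $n(\nu)$, exactly once, and hence $S^\nu$ occurs in $P_{\le n(\nu)}$ exactly once, in degree $n(\nu)$. This copy is spanned by the Specht polynomials of shape $\nu$: products, over the columns of a tableau, of the Vandermonde polynomials in the variables indexed by the column.

If $\nu=(n-|\bar\nu|,\bar\nu)$, then $n(\nu)=|\bar\nu|+n(\bar\nu)$. So $n(\nu)\le4$ only for $\bar\nu=\emptyset,(1),(2),(1,1),(3),(2,1),(4)$, that is, for $\mathbf 1$ (degree $0$), $\mathsf s$ (1), $\mathsf r$ (2), $\mathsf h$ and $\mathsf e$ (3), $\mathsf f$ and $\mathsf g$ (4). The hook lengths give the generating functions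
\begin{align*}
\mathsf s:&\quad q+q^2+\dots+q^{n-1},\\
\mathsf r:&\quad q^2\,\frac{(1-q^n)(1-q^{n-3})}{(1-q)(1-q^2)}=q^2+q^3+2q^4+2q^5+\cdots,\\
\mathsf h:&\quad q^3\,\frac{(1-q^{n-1})(1-q^{n-2})}{(1-q)(1-q^2)}=q^3+q^4+\cdots,\\
\mathsf e:&\quad q^3\,\frac{(1-q^n)(1-q^{n-1})(1-q^{n-5})}{(1-q)(1-q^2)(1-q^3)}=q^3+q^4+\cdots .
\end{align*}
The displayed coefficients use $n-3\ge4$ for $\mathsf r$ and $n-5\ge2$ for $\mathsf e$. Therefore
\begin{equation}\label{eq:R}
\begin{gathered}
R_1=\mathsf s,\qquad R_2=\mathsf s+\mathsf r,\qquad R_3=\mathsf s+\mathsf r+\mathsf h+\mathsf e,\\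
R_4=\mathsf s+2\mathsf r+\mathsf h+\mathsf e+\mathsf f+\mathsf g,\qquad \mathsf r\text{ occurs exactly twice in }R_5 .
\end{gathered}
\end{equation}

\subsection{The homogeneous ideal of the orbit}

Let $O$ be the orbit of a point with coordinate $z_1$ taken $n-1-k$ times, $z_2$ taken $k$ times and $z_3$ once, with $z_1,z_2,z_3$ distinct. Let $I$ be the ideal spanned by the top-degree forms of the elements of $I(O)$. It is homogeneous and symmetric. If $\mathbb C[O]_{\le j}$ denotes the image of $P_{\le j}$ in $\mathbb C[O]$, then
\begin{equation}\label{eq:filtration}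
(P/I)_j\cong\mathbb C[O]_{\le j}/\mathbb C[O]_{\le j-1},\qquad P/I\cong\mathbb C[O]\cong M^\lambda .
\end{equation}
Since $M^\lambda$ contains $\mathbf 1$ once, the only invariants of $P/I$ are the constants, so $I\supset P_+^{S_n}$. Let $\bar I$ be the image of $I$ in $R$; then $R/\bar I=P/I$.

\begin{proposition}\label{prop:I}
We have $\bar I_j=0$ for $j\le2$, $\bar I_3\cong\mathsf s$, and $\bar I_4\cong\mathsf s\oplus2\mathsf r\oplus\mathsf h$; moreover, $\mathsf r$ occurs exactly twice in $\bar I_5$.
\end{proposition}

\begin{proof}
In $M^\lambda$, the modules $\mathsf s$, $\mathsf r$, $\mathsf h$ have multiplicities $2,2,1$. Indeed, in a semistandard tableau of content $\lambda$ the second row of shape $(n-1,1)$ is $2$ or $3$, that of shape $(n-2,2)$ is $22$ or $23$, and the first column of shape $(n-2,1,1)$ is $1,2,3$.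

\emph{The types $\mathsf s,\mathsf r,\mathsf e$.} Write these as $S^{(n-p,p)}$ with $p=1,2,3$. We claim that
\begin{equation}\label{eq:p}
S^{(n-p,p)}\text{ occurs exactly once in each of }(P/I)_p\text{ and }(P/I)_{p+1}.
\end{equation}
Apply Lemma~\ref{lem:pairs} with $\eta_i=x_i$. On $S^{(n-p,p)}$ it gives two maps to $P_{\le p+1}$ that send $v$ to $g_p$ and to $g_p\cdot\sum(x_{a_i}+x_{b_i})$, where $g_p=\prod(x_{a_i}-x_{b_i})$. Since $n-1-k\ge k\ge3\ge p$, there are a point of $O$ at which all $p$ pairs take the values $(z_1,z_2)$, and a point at which $p-1$ pairs take the values $(z_1,z_2)$ and one takes $(z_1,z_3)$. At both, $g_p\ne0$; the sums are $pz_1+pz_2$ and $pz_1+(p-1)z_2+z_3$, which differ. So the two maps are linearly independent on $O$, and $\mathbb C[O]_{\le p+1}$ contains $S^{(n-p,p)}$ at least twice. On the other hand, $P_{\le p}$ contains it exactly once, in degree $p=n(\nu)$ for $\nu=(n-p,p)$, and this copy survives on $O$ because $g_p$ does not vanish identically there. By \eqref{eq:filtration}, $(P/I)_p$ contains it exactly once and $(P/I)_{p+1}$ at least once.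 By \eqref{eq:R}, $R_{p+1}$ contains it only once. This proves \eqref{eq:p}.

By \eqref{eq:R}, also $R_p$ contains $S^{(n-p,p)}$ once, so neither $\bar I_p$ nor $\bar I_{p+1}$ contains it. If $p\le2$, the total multiplicity in $P/I\cong M^\lambda$ is $2$, so \eqref{eq:p} accounts for all copies, and $\bar I_j$ contains the full $S^{(n-p,p)}$-part of $R_j$ for $j\ge p+2$. In summary:
\begin{itemize}
\item $\mathsf s$ does not occur in $\bar I_1,\bar I_2$, and occurs once in each of $\bar I_3,\bar I_4$;
\item $\mathsf r$ does not occur in $\bar I_2,\bar I_3$, and occurs twice in each of $\bar I_4,\bar I_5$;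
\item $\mathsf e$ does not occur in $\bar I_3,\bar I_4$.
\end{itemize}

\emph{The type $\mathsf h$.} The Specht polynomial $(x_1-x_2)(x_1-x_3)(x_2-x_3)$, of degree $3$, does not vanish at the points of $O$ with $(x_1,x_2,x_3)=(z_1,z_2,z_3)$, and $\mathsf h$ does not occur in $P_{\le2}$. So the single copy of $\mathsf h$ in $P/I$ lies in degree $3$. As $R_3$ and $R_4$ contain $\mathsf h$ once each, $\bar I_3$ does not contain $\mathsf h$ and $\bar I_4$ contains it once.

\emph{The types $\mathsf f$ and $\mathsf g$.} Neither occurs in $P_{\le3}$, and each occurs in $R_4$ once. The Specht polynomial $(x_1-x_2)(x_1-x_3)(x_2-x_3)(x_4-x_5)$ of $\mathsf f$ does not vanish at points of $O$ with $(x_1,\dots,x_5)=(z_1,z_2,z_3,z_1,z_2)$. So $\mathsf f$ occurs in $(P/I)_4$ and not in $\bar I_4$. Let $n\ge8$. The Specht polynomial $(x_1-x_2)(x_3-x_4)(x_5-x_6)(x_7-x_8)$ of $\mathsf g$ does not vanish at a point of $O$ where the four pairs take the values $(z_1,z_2)$ four times, if $k\ge4$, or $(z_1,z_2)$ three times and $(z_1,z_3)$ once, if $k=3$; in both cases $n-1-k\ge4$. So $\mathsf g$ does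 not occur in $\bar I_4$.

Since \eqref{eq:R} lists all constituents of $R_1,\dots,R_4$, and $\bar I_0=0$, the proposition follows.
\end{proof}

\begin{remark}
The condition $k\ge3$ is used for three disjoint pairs $(z_1,z_2)$, and so for excluding $\mathsf e$ from $\bar I_4$. For $k=2$ the multiplicity of $\mathsf e$ in $M^\lambda$ is only $1$ (second row $223$). This copy lies in $(P/I)_3$, because $g_3\ne0$ where the three pairs take the values $(z_1,z_2),(z_1,z_2),(z_1,z_3)$. So $\bar I_4$ does contain $\mathsf e$.
\end{remark}

\section{Three additional copies of $S^{(n-2,2)}$ with one invariant: proof of Theorem \ref{thm:A}}\label{sec:three}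

We now choose an ideal $\bar J\subset\bar I$ of $R$ such that $\bar I/\bar J$ involves only $\mathsf s$ and $\mathsf r$. Degree $3$ of $\bar I$ offers only $\mathsf s$; degree $4$ offers $\mathsf s\oplus2\mathsf r$, and $\mathsf h$, which must stay in $\bar J$; a third copy of $\mathsf r$ is to come from degree $5$. The only constraint is that $\bar J_5$ contain $R_1\bar J_4$. So we must check that the $\mathsf h$ kept in degree $4$ does not force both copies of $\mathsf r$ into $\bar J_5$.

\begin{lemma}\label{lem:tensor}
$\mathsf r$ occurs exactly once in $\mathsf s\otimes\mathsf h$.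
\end{lemma}

\begin{proof}
As $M^{(n-1,1)}=\mathbf 1\oplus\mathsf s$ is induced from the trivial module of $S_{n-1}$, we have $\mathsf h\oplus(\mathsf s\otimes\mathsf h)\cong\mathrm{Ind}\,\mathrm{Res}_{S_{n-1}}\mathsf h$. By the branching rule $\mathrm{Res}_{S_{n-1}}\mathsf h=S^{(n-3,1,1)}\oplus S^{(n-2,1)}$. Inducing these two modules, we get
\[
S^{(n-2,1,1)}\oplus S^{(n-3,2,1)}\oplus S^{(n-3,1,1,1)}\qquad\text{and}\qquad S^{(n-1,1)}\oplus S^{(n-2,2)}\oplus S^{(n-2,1,1)} .
\]
Together they contain $\mathsf r=S^{(n-2,2)}$ once, and $\mathsf h$ does not contain it.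
\end{proof}

\paragraph{The ideal $J$.} Put $\bar J_j=0$ for $j\le3$, let $\bar J_4\cong\mathsf h$ be the $\mathsf h$-part of $\bar I_4$, and put $\bar J_j=\bar I_j$ for $j\ge6$. The space $W=R_1\bar J_4\subset\bar I_5$ is a quotient of $\mathsf s\otimes\mathsf h$, so by Lemma~\ref{lem:tensor} it contains $\mathsf r$ at most once, while $\bar I_5$ contains $\mathsf r$ exactly twice. Let $\bar J_5\subset\bar I_5$ be the sum of all isotypic parts other than that of $\mathsf r$ and of one copy of $\mathsf r$ that contains the $\mathsf r$-part of $W$. Then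
\[
W\subset\bar J_5\subset\bar I_5,\qquad\bar I_5/\bar J_5\cong\mathsf r .
\]
Now $R_1\bar J_j\subset\bar J_{j+1}$ for all $j$: this is trivial for $j\le3$, it is the inclusion $W\subset\bar J_5$ for $j=4$, and for $j\ge5$ it holds because $\bar J_j\subset\bar I_j$ and $\bar J_{j+1}=\bar I_{j+1}$. As $R$ is generated by $R_1$, $\bar J$ is an ideal. By \eqref{eq:R} and Proposition~\ref{prop:I}, the situation in degrees $1$ to $4$ is
\[
\begin{array}{c|l|l|l|l}
j&R_j&(P/I)_j&\bar J_j&\bar I_j/\bar J_j\\\hline
1&\mathsf s&\mathsf s&0&0\\
2&\mathsf s+\mathsf r&\mathsf s+\mathsf r&0&0\\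
3&\mathsf s+\mathsf r+\mathsf h+\mathsf e&\mathsf r+\mathsf h+\mathsf e&0&\mathsf s\\
4&\mathsf s+2\mathsf r+\mathsf h+\mathsf e+\mathsf f+\mathsf g&\mathsf e+\mathsf f+\mathsf g&\mathsf h&\mathsf s+2\mathsf r
\end{array}
\]
(without $\mathsf g$ if $n=7$). Let $J\subset P$ be the preimage of $\bar J$. It is a proper homogeneous symmetric ideal of finite colength, so it is supported at $0$. Since $R$ contains $\mathbf 1$ only in degree $0$, $\dim(P/J)^{S_n}=1$. Moreover
\begin{equation}\label{eq:PJ}
P/J\cong R/\bar I\oplus\bar I/\bar J\cong M^\lambda\oplus\mathsf s\oplus(\mathsf s\oplus2\mathsf r)\oplus\mathsf r=M^\lambda\oplus2\mathsf s\oplus3\mathsf r .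
\end{equation}

\paragraph{Conclusion.} Since $M^{(n-2,2)}=\mathbf 1\oplus\mathsf s\oplus\mathsf r$ and $M^{(n-1,1)}=\mathbf 1\oplus\mathsf s$,
\[
3M^{(n-2,2)}\cong(2\mathsf s\oplus3\mathsf r)\oplus M^{(n-1,1)}\oplus2M^{(n)} .
\]
With \eqref{eq:PJ}, the module $\rho$ of Theorem~\ref{thm:A} becomes
\[
\rho\cong P/J\ \oplus\ (c-3)\,M^{(n-2,2)}\oplus(b+1)\,M^{(n-1,1)}\oplus(a+2)\,M^{(n)} .
\]
We apply Theorem~\ref{thm:B} with $\mu=(n-2,2)$ and with $\kappa^1,\dots,\kappa^m$ the partitions of the last three groups of summands. There are infinitely many orbits of each type, so $\Gamma\subset\mathbb C^n\setminus\{0\}$ exists. Since $\lambda\ne\mu$, $M^\mu$ occurs exactly $c$ times in $\rho$. Furthermore $K_{\mu\mu}=1$, $K_{\mu,(n-1,1)}=K_{\mu,(n)}=0$, and $\beta_\mu\le2$ by Proposition~\ref{prop:beta}. So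
\[
\beta_\mu+\sum_iK_{\mu\kappa^i}\le2+(c-3)=c-1<c .
\]
Hence every irreducible component of $\mathcal H_\rho$ through $J\cap I(\Gamma)$ is disjoint from $\mathcal S_\rho$, and there is at least one such component. This proves Theorem~\ref{thm:A}. \qed

\section{Two variables: proof of Theorem \ref{thm:C}}\label{sec:two}

Let $n=2$. In this section we use the coordinates $u=x_1+x_2$ and $v=x_1-x_2$, on which $S_2$ acts by $v\mapsto-v$. Let $d=\dim\rho$. If $d=0$, then $\mathcal H_\rho$ is a single point, the radical ideal $I=P$, and there is nothing to prove; so let $d>0$. Let $Y$ be an irreducible component of $\mathcal H_\rho$. The torus $(\mathbb C^*)^2$ scaling $u$ and $v$ commutes with $S_2$, so it acts on $\mathcal H_\rho$; being connected, it preserves $Y$. We degenerate inside $Y$ to a monomial ideal and then show that monomial ideals are limits of radical symmetric ideals.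

\medskip
\noindent\textbf{Step 1. $Y$ contains an ideal generated by monomials in $u,v$.}
Let $I\in Y$ and give $u,v$ the weights $d,1$. Let $I^{\mathrm{top}}$ be the ideal spanned by the top-weight forms of elements of $I$; it is symmetric, because $S_2$ preserves weights. Filtering $P/I$ by weight, we see that $I^{\mathrm{top}}$ has colength $d$.

\emph{$I^{\mathrm{top}}\in Y$.} Choose $g_1,\dots,g_r\in I$ whose top-weight forms generate $I^{\mathrm{top}}$, let $w_i$ be the weight of $g_i$, and put $\tilde g_i=t^{w_i}g_i(t^{-d}u,t^{-1}v)\in P[t]$; at $t=0$ this is the top-weight form of $g_i$. Let $B$ be a set of $d$ monomials that is a basis of $P/I^{\mathrm{top}}$. A form of a given weight is a combination of elements of $B$ of that weight and of multiples of top-weight forms of the $g_i$ by forms. Modulo the $\tilde g_i$, the latter are $t$ times $\mathbb C[t]$-combinations of polynomials of lower weight. By induction on the weight, $B$ generates $P[t]/(\tilde g_1,\dots,\tilde g_r)$ over $\mathbb C[t]$. For $t\ne0$ the $\tilde g_i$ lie in a torus translate of $I$, which has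 colength $d$. By Lemma~\ref{lem:limit} they generate this translate, it tends to $I^{\mathrm{top}}$ as $t\to0$, and $P/I^{\mathrm{top}}\cong\rho$. As $Y$ is closed and torus-stable, $I^{\mathrm{top}}\in Y$.

\emph{$I^{\mathrm{top}}$ is monomial.} The elements $1,v,\dots,v^d$ are linearly dependent modulo $I^{\mathrm{top}}$ and have different weights. Since $I^{\mathrm{top}}$ is homogeneous for the weight, it contains some $v^i$ with $i\le d$, hence $v^d$. Among the monomials of a given weight at most one has $v$-exponent less than $d$. So each weight-homogeneous element of $I^{\mathrm{top}}$ is a multiple of $v^d$ plus a scalar multiple of one monomial, and each of its monomials lies in $I^{\mathrm{top}}$.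

\medskip
\noindent\textbf{Step 2. Every monomial ideal in $\mathcal H_\rho$ lies in $\mathcal S_\rho$.}
Write the ideal as
\[
I=\sum_{j=0}^l u^jv^{h_j}P,\qquad h_0\ge h_1\ge\dots\ge h_{l-1}>h_l=0,\qquad\sum_{j<l}h_j=d .
\]
We first separate the powers of $u$ and then those of $v$. We do this in two steps, as symmetric sets of roots in $v$ of sizes $1,2,3,\dots$ cannot be nested: a set of odd size contains $0$ and one of even size does not.

For $s\in\mathbb C$ let
\[
K_s=\sum_{j=0}^l\ \prod_{i<j}(u-si)\cdot v^{h_j}P ,
\]
so that $K_0=I$. All $K_s$ are symmetric. For $s\ne0$ let $N_s$ be the ideal of the disjoint union of the schemes $V(u-sm,\,v^{h_m})$, $0\le m<l$; it has colength $d$. Then $K_s\subset N_s$: on the piece $u=sm$, the $j$-th generator vanishes if $m<j$ because of the product, and if $m\ge j$ because $h_m\le h_j$. If $b\ge h_j$ for some $j\le a$, a multiple of the $j$-th generator expresses $u^av^b$ as a combination of monomials $u^{a'}v^b$ with $a'<a$ and coefficients in $\mathbb C[s]$. By induction on $a$, the quotient of $P[s]$ by the generators is spanned over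 $\mathbb C[s]$ by the $d$ monomials $u^av^b$ with $a<l$, $b<h_a$. By Lemma~\ref{lem:limit}, $K_s=N_s$ for $s\ne0$, all these ideals lie in $\mathcal H_\rho$, and $N_s\to I$ as $s\to0$.

Now fix $s\ne0$. For $h\ge1$ let $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv h\bmod2$, and put
\[
G_h(v,s')=v^\varepsilon\prod_{m=1}^{\lfloor h/2\rfloor}(v^2-s'm^2).
\]
This is monic of degree $h$ in $v$, it equals $v^h$ at $s'=0$, it has distinct roots for $s'\ne0$, and $v\mapsto-v$ multiplies it by $\pm1$. The disjoint union over $0\le m<l$ of the schemes $V(u-sm,\,G_{h_m}(v,s'))$ is a symmetric family, finite and free over the $s'$-line. It is reduced for $s'\ne0$ and it is $V(N_s)$ for $s'=0$. Characters are constant in this family, so its members with $s'\neq0$ are defined by radical ideals in $\mathcal H_\rho$. In particular $\rho$ is a direct sum of permutation modules, and $N_s\in\mathcal S_\rho$. As $\mathcal S_\rho$ is closed, $I=\lim_{s\to0}N_s\in\mathcal S_\rho$.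

\medskip
By Steps 1 and 2, $Y$ meets $\mathcal S_\rho$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}
\bibitem{DK} Sebastian Debus, Andreas Kretschmer, \emph{Symmetric Ideals and Invariant Hilbert Schemes}, arXiv:2404.15240 (2024).
\end{thebibliography}

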